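\newtheorem{theorem}{Theorem}
\newtheorem{conjecture}{Conjecture}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}

\title{Prime factors and the entropic exponent of links in lattice tubes}


\begin{abstract}
Let $p_{\mathbb T,n}(L)$ be the number of $n$-edge embeddings, up to translation, of a non-split link $L$ in a tube $\mathbb T=\mathbb T_{M_1,M_2}$ of the simple cubic lattice. It was conjectured that $p_{\mathbb T,n}(L)\sim A\,n^{f_L}\mu^n$, where $\mu$ is the growth constant of unknotted polygons and $f_L$ is the number of prime factors of $L$. We show that this is true in the $1\times1$ and $2\times1$ tubes and false in every other tube. The counterexample is a connected sum of six Hopf links, arranged along a spider with three legs of length two, for which $p_{\mathbb T,n}=O(n^5\mu^n)$. The obstruction is that long components of a link must be lined up along the tube. It gives an upper bound for the power of $n$ for links whose components are unknots linked along the edges of a tree. For the connected sum of Hopf links along a tree this bound is smaller than the conjectured power exactly when the tree is not a caterpillar.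
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Links in a tube}

Let $M_1\ge M_2\ge1$ be integers. The \emph{tube} $\mathbb T=\mathbb T_{M_1,M_2}$ is the sublattice of $\mathbb Z^3$ induced by the vertices
\[
\{(x,y,z)\in\mathbb Z^3:\ x\ge0,\ 0\le y\le M_1,\ 0\le z\le M_2\}.
\]
A \emph{polygon} in $\mathbb T$ is a self-avoiding closed lattice cycle, and an $n$-edge \emph{embedding} of a link $L$ is a collection of pairwise vertex-disjoint polygons in $\mathbb T$ with $n$ edges in total whose union has link type $L$. To count each class of $x$-translates once, we count only embeddings with at least one vertex in the plane $x=0$; we call them \emph{anchored}. The \emph{span} of an anchored embedding is its largest $x$-coordinate. Let $p_{\mathbb T,n}$ be the number of anchored $n$-edge polygons and $p_{\mathbb T,n}(L)$ the number of anchored $n$-edge embeddings of $L$; both vanish for odd $n$. We consider only non-split $L$: for a split link the parts could be placed at any distance from each other, and there would be infinitely many embeddings. Let $f_L$ be the number of prime factors of $L$, with $f_{0_1}=0$ for the unknot $0_1$.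

The following facts are known.
\begin{itemize}
\item[(i)] $p_{\mathbb T,n}=A_{\mathbb T}\,\mu_{\mathbb T}^n(1+o(1))$ as $n\to\infty$ through even $n$, with constants $A_{\mathbb T},\mu_{\mathbb T}>0$.
\item[(ii)] The limit $\log\mu_{\mathbb T,0_1}=\lim_{n\to\infty}\frac1n\log p_{\mathbb T,n}(0_1)$ ($n$ even) exists.
\item[(iii)] $\mu_{\mathbb T,0_1}=\mu_{\mathbb T}$ in the $1\times1$ tube, and $0<\mu_{\mathbb T,0_1}<\mu_{\mathbb T}$ in every other tube.
\item[(iv)] If all components of the non-split link $L$ are unknots, then $p_{\mathbb T,n}(L)=(\mu_{\mathbb T,0_1})^ne^{o(n)}$.
\end{itemize}
Fact (ii) is used throughout; (i) and (iii) are used only in $\mathbb T_{1,1}$. Fact (iv) is not used. It says that for links with unknotted components the exponential rate is settled, so that the power of $n$ is the next thing to ask for. Here is the prediction of Beaton et al.\ \cite{BIAEVSS}.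

\begin{conjecture}[\cite{BIAEVSS}]\label{conj}
For a given $\mathbb T=\mathbb T_{M_1,M_2}$ and any given non-split link $L$ embeddable in $\mathbb T$ there are constants $A_{\mathbb T,L}$, $\alpha_{\mathbb T,L}$ and $\mu_{\mathbb T,0_1}$, independent of $n$ but possibly depending on $M_1,M_2$ and $L$, such that
\[
p_{\mathbb T,n}(L)=A_{\mathbb T,L}\,n^{\alpha_{\mathbb T,L}}(\mu_{\mathbb T,0_1})^n(1+o(1)),\qquad n\to\infty\ \text{through even }n .
\]
Moreover $\alpha_{\mathbb T,0_1}=0$, $A_{\mathbb T,L}>0$, and
\textup{(a)} $\mu_{\mathbb T,0_1}>0$;
\textup{(b)} $\alpha_{\mathbb T,L}=\alpha_{\mathbb T,0_1}+f_L$.
\end{conjecture}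

The guess is natural. A long polygon in a tube is a long thin object. One expects a prime factor to be realized in a short stretch of it, and the stretch to be movable along the polygon; each prime factor then contributes a factor of order $n$. We shall see that for links of several components this picture needs a correction, and that in wide enough tubes the correction matters.

\subsection{Results}

\begin{theorem}\label{thm:main}
Conjecture~\ref{conj} holds for $\mathbb T_{1,1}$ and $\mathbb T_{2,1}$, for every non-split link embeddable in them. It is false for every other tube: there is one $7$-component link $L_0$ with $f_{L_0}=6$ that embeds in all these tubes and satisfies $p_{\mathbb T,n}(L_0)\le C\,n^5(\mu_{\mathbb T,0_1})^n$ there.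
\end{theorem}

We do not determine, in the other tubes, exactly which links obey the predicted asymptotics.

The link $L_0$ belongs to a family. A component $K$ of a link is a \emph{meridian} of another component $K'$ if $K$ bounds an embedded disc that meets the rest of the link transversally in exactly one point, and this point is on $K'$. For a finite tree $\Gamma$ let $L_\Gamma$ be the link with one component for each vertex which is built from an unknot (one vertex) by repeatedly adding, for a new leaf attached to $w$, a meridian of the component $w$. Section~\ref{sec:links} shows that $L_\Gamma$ is well defined, non-split, and has $r-1$ prime factors if $\Gamma$ has $r$ vertices. A tree $\Gamma$ is a \emph{caterpillar} if it contains a path $Q$ such that every component of $\Gamma-Q$ is a single vertex.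

\begin{theorem}\label{thm:upper}
Let $\Gamma$ be a tree with $r\ge2$ vertices and $L$ a link with components $K_v$ $(v\in V(\Gamma))$, all unknotted, such that $K_v\cup K_w$ is non-split for every edge $vw$. In every tube
\[
p_{\mathbb T,n}(L)\le C\,n^{D(\Gamma)}(\mu_{\mathbb T,0_1})^n,\qquad
D(\Gamma)=\max_Q\bigl(|Q|-1+c(\Gamma-Q)\bigr)=1+\max_Q\sum_{u\in Q}(\deg u-1),
\]
where $Q$ runs over the paths of $\Gamma$ (single vertices allowed), $|Q|$ is the number of vertices of $Q$, and $c$ is the number of components. Moreover $D(\Gamma)\le r-1$, with equality if and only if $\Gamma$ is a caterpillar.
\end{theorem}

\begin{theorem}\label{thm:spiders}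
For $k\ge3$ and $m\ge1$ let $S_{k,m}$ be the tree with center $v$, neighbors $a_1,\dots,a_k$ of $v$, and $m$ leaves attached to each $a_i$. Put $L_{k,m}=L_{S_{k,m}}$.
\begin{itemize}
\item[(A)] $L_{k,m}$ embeds in every tube other than $\mathbb T_{1,1}$ and $\mathbb T_{2,1}$, has $f=k(m+1)$, and satisfies $p_{\mathbb T,n}(L_{k,m})\le C\,n^{2m+k}(\mu_{\mathbb T,0_1})^n$. The deficit $f-(2m+k)=(k-2)m$ is unbounded.
\item[(B)] Suppose $\liminf p_{\mathbb T,n}(0_1)(\mu_{\mathbb T,0_1})^{-n}>0$ ($n$ even), as Conjecture~\ref{conj} would imply. Then in the tubes of \textup{(A)} $p_{\mathbb T,n}(L_{k,m})\ge c\,n^{2m+k}(\mu_{\mathbb T,0_1})^n$ for large even $n$; and in every tube except $\mathbb T_{1,1}$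
\[
c\,n^{f}(\mu_{\mathbb T,0_1})^n\le p_{\mathbb T,n}(L_\Gamma)\le C\,n^{f}(\mu_{\mathbb T,0_1})^n,\qquad f=f_{L_\Gamma},
\]
for every caterpillar $\Gamma$ with $r\ge2$ vertices and all large even $n$.
\end{itemize}
\end{theorem}

The link $L_0$ of Theorem~\ref{thm:main} is $L_{3,1}$. Throughout, $C,c$ are positive constants that do not depend on $n$ and may change from line to line.

\subsection{The mechanism}\label{sec:mechanism}

Call a plane $x=j$ \emph{full} for a polygon if the polygon occupies all vertices of the tube in that plane. No other component can meet it. A long unknot typically has full planes everywhere: we prove in Lemma~\ref{lem:full} that a stretch of $s$ planes without one costs a factor $e^{-\varepsilon s}$. So two long components cannot run side by side; one can penetrate another from the right only as far as its last full plane, which is typically a bounded distance. The long components of a non-split link are therefore lined up along the tube, consecutive ones overlapping in a bounded zone, and all other components are short.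

Now count the freedom. If there are $M$ long components, their lengths can be chosen in about $n^{M-1}$ ways. A connected group of short components linked to just one long component can be placed anywhere along it, which gives a factor $n$. A group linked to two consecutive long components is stuck where these meet, and gives nothing. For the Hopf link this yields $n^1$, in two ways (two long components, or one long and a short one somewhere on it), and for a chain of $r$ components $n^{r-1}$; both agree with $f$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\begin{scope}[shift={(-5.2,0.6)}]
\draw (-2.6,0)--(2.6,0) (0,0)--(0,2.4);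
\foreach \x in {-2.6,-1.3,0,1.3,2.6} \fill (\x,0) circle (2.4pt);
\fill (0,1.2) circle (2.4pt) (0,2.4) circle (2.4pt);
\node[below] at (-2.6,0) {$b_1$}; \node[below] at (-1.3,0) {$a_1$}; \node[below] at (0,0) {$v$};
\node[below] at (1.3,0) {$a_2$}; \node[below] at (2.6,0) {$b_2$};
\node[right] at (0,1.2) {$a_3$}; \node[right] at (0,2.4) {$b_3$};
\end{scope}
\draw[->] (-0.6,-0.5)--(12,-0.5) node[right] {$x$};
\draw[very thick] (0,0)--(2.6,0); \node[above] at (1.2,0) {$b_1$};
\draw[very thick] (2.3,0.5)--(4.6,0.5); \node[above] at (3.4,0.5) {$a_1$};
\draw[very thick] (4.3,0)--(7.4,0); \node[above] at (5,0) {$v$};
\draw[very thick] (7.1,0.5)--(9.2,0.5); \node[above] at (8.1,0.5) {$a_2$};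
\draw[very thick] (8.9,0)--(11.4,0); \node[above] at (10.2,0) {$b_2$};
\draw[thick] (6.0,0.6)--(6.4,0.6); \node[left] at (6.05,0.75) {$a_3$};
\draw[thick] (6.25,1.1)--(6.65,1.1); \node[above] at (6.45,1.1) {$b_3$};
\end{tikzpicture}
\caption{Left: the spider $S_{3,1}$. Right: the ranges of $x$ occupied by the seven components of $L_{3,1}$ in an arrangement that gives the exponent $5$. Five long components are lined up with short overlaps, and their lengths give a factor $n^4$. The two short components $a_3,b_3$ stay together; their common position gives one further factor $n$.}
\label{fig:spider}
\end{figure}

The smallest spider $S_{3,1}$ behaves differently (Figure~\ref{fig:spider}). A row of long components can follow only two of its three legs. On the third leg, $a_3$ is short, so $b_3$, being linked to $a_3$ and short as well, is confined to the neighborhood of $a_3$. The leg counts two prime factors but gives only one factor $n$. The exponent is $4+1=5$ while $f=6$. Theorem~\ref{thm:upper} makes this count rigorous. It remains to see in which tubes such a link embeds (Section~\ref{sec:gadgets}) and to understand why the conjecture survives in $\mathbb T_{2,1}$ (Section~\ref{sec:21}): there the tube is so narrow that the prime factors of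 a link can be pulled apart until they sit in consecutive stretches of the tube, separated by planes that the link crosses only twice.

\section{Conventions on links, and the tube $\mathbb T_{1,1}$}\label{sec:links}

\subsection{Notation}
From now on a tube is fixed. We write $p_n(L)$ and $\mu=\mu_{\mathbb T,0_1}$. Since there are $1\times(\frac n2-1)$ rectangles for every even $n\ge4$, we have $\mu\ge1$. Let $G$ be the grid graph on $\{0,\dots,M_1\}\times\{0,\dots,M_2\}$ and $N=(M_1+1)(M_2+1)$ its number of vertices. Grid points are written $yz$, so $21$ means $y=2$, $z=1$. \emph{Plane} $j$ is $x=j$ and \emph{section} $j+\frac12$ is the plane $x=j+\frac12$. We call edges of $\mathbb T$ \emph{$x$-edges} or \emph{in-plane edges} according to their direction. We fix a linear order of the edges of $G$; the ``first'' edge of a polygon in a plane refers to it.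

\subsection{Connected sums}
Link types are unoriented ambient isotopy types, unless orientations are mentioned. If a plane (or sphere) meets a link transversally in exactly two points, these lie on one component, because a closed curve crosses it an even number of times. The link is then the \emph{connected sum} of its left and right \emph{closures}, each obtained by closing one side by an arc in the plane. Conversely, for two oriented links with a chosen component in each, the connected sum along these components is well defined. A link is \emph{prime} if it is non-split, is not $0_1$, and has $0_1$ as a summand in each decomposition into two summands. By Hashizume's theorem \cite{Hashizume} every non-split link has a unique prime decomposition. Hence $f$ is additive under connected sum, and $f_L\ge1$ for a non-split $L\ne0_1$. We use three more facts.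

\begin{itemize}
\item[(S1)] \emph{If a summand is split, so is the sum.} The other summand can be put into a small ball that misses the splitting sphere.
\item[(S2)] \emph{A non-split $2$-component link $F$ with unknotted components is prime.} If $F=F_1\#F_2$, then one summand, say $F_2$, is a knot, and some component of $F$ is $J\#F_2$ for a knot $J$. As $J\#F_2=0_1$, we get $F_2=0_1$.
\item[(S3)] \emph{If $K$ is a meridian of $K'$ in a link, then the link is the connected sum of the link without $K$, along $K'$, with a Hopf link.} Indeed a regular neighborhood of the disc is a ball containing $K$ and an unknotted arc of $K'$. Conversely, summing with a Hopf link along $K'$ adds a meridian of $K'$. Moreover, shrinking the disc, one can make $K$ a small circle around $K'$, and all such circles are isotopic in the complement of the rest of the link, by sliding along $K'$. So adding a meridian to a given component is well defined.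
\end{itemize}

\begin{lemma}\label{lem:LGamma}
$L_\Gamma$ does not depend on the order of construction. If $\Gamma$ has $r\ge2$ vertices, then $L_\Gamma$ is non-split, components joined by an edge have linking number $\pm1$, all components are unknots, and $f_{L_\Gamma}=r-1$.
\end{lemma}
\begin{proof}
We prove the first claim, for links with components labeled by $V(\Gamma)$, by induction on $r$. For $r=1$ it is trivial, and for $r=2$ it holds because the Hopf link has a symmetry exchanging its components. Let $r\ge3$ and let two constructions end with the leaves $l$ and $l'$. If $l=l'$, the induction hypothesis for $\Gamma-l$ suffices. Otherwise $l,l'$ are not adjacent, so $l'$ is a leaf of $\Gamma-l$ and $l$ is a leaf of $\Gamma-l'$. By induction $L_{\Gamma-l}$ can be built with $l'$ last, and $L_{\Gamma-l'}$ with $l$ last. So both constructions add to $L_{\Gamma-l-l'}$ a meridian for $l$ and one for $l'$, in different orders; these can be placed in disjoint balls, and the order does not matter.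

A meridian of $w$ has linking number $\pm1$ with $w$, and later additions do not change this. A splitting sphere would separate two components joined by an edge, as $\Gamma$ is connected; so $L_\Gamma$ is non-split. New components are unknots, and adding them does not change the old ones. By (S3), $L_\Gamma$ is a sum of $r-1$ Hopf links, which are prime by (S2).
\end{proof}

\subsection{The tube $\mathbb T_{1,1}$}
All edges of $\mathbb T_{1,1}$ lie on the surface $\partial([0,\infty)\times[0,1]^2)$, which is an unknotted topological plane. A polygon bounds a disc in this surface, hence is an unknot. Among two or more disjoint polygons an innermost one bounds a disc disjoint from the others, so their union is split. Thus $0_1$ is the only embeddable non-split link and $p_n(0_1)=p_{\mathbb T,n}$. By (i) and (iii) the conjecture holds, with $\alpha_{\mathbb T,0_1}=0$. This is the first case of Theorem~\ref{thm:main}.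

\section{Long unknots have full planes}\label{sec:full}

This section works in any tube. To bound the number of embeddings of a link by $\mu^n$ times a power of $n$, we first need such a bound for one unknotted component. It follows from a concatenation of polygons that can be undone. For this it is convenient to join two polygons by a connection whose number of edges does not depend on the polygons.

\subsection{Strips}
Call two edges of $G$ \emph{adjacent} if they are distinct sides of a common unit square. Every edge lies in a square and neighboring squares share an edge, so the resulting graph on the edges of $G$ is connected. Let $t(e,e')$ be its distance, $t_{\max}$ the largest distance, and $K=2t_{\max}+1$. Given an edge $e$ in plane $s$ and an edge $e'$ of $G$, fix a shortest chain $e=d_0,d_1,\dots,d_t=e'$ of adjacent edges and put $h=K-t\ge t+1$. The \emph{strip} from $e$ in plane $s$ to $e'$ in plane $s+h$ consists of two strands. In plane $s+i$, $1\le i\le t$, they pass from the ends of $d_{i-1}$ to the ends of $d_i$ along the two sides of the common square other than $d_{i-1},d_i$; everywhere else they run straight in the $x$-direction. (If $d_{i-1},d_i$ are opposite sides, each strand moves one step. If they share a vertex, the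 strand there goes straight and the other one goes around the fourth corner.) The rectangles over the $d_i$ and the squares in the planes $s+i$ form an embedded disc bounded by $e$, $e'$ and the strands. The strands have $2h+2t=2K$ edges, and no in-plane edge in the planes $s$ and $s+h$.

\begin{lemma}\label{lem:submult}
There is a constant $C_0$ with $p_n(0_1)\le C_0\mu^n$ for all even $n$.
\end{lemma}
\begin{proof}
Let $P,Q$ be anchored unknots with $n$ and $m$ edges, and $s$ the span of $P$. A vertex of $P$ in plane $s$ is on at most one $x$-edge, so $P$ has an edge in plane $s$; let $e$ be the first one. Let $e'$ be the first edge of $Q$ in its plane $0$; it exists for the same reason. Translate $Q$ so that its first plane is $s+h$, delete $e$ and $e'$, and insert the strip from $e$ to $e'$. Section $s+\frac12$ meets the resulting polygon in two points. Its left closure is isotopic to $P$, and its right closure is isotopic to $Q$ across the strip disc. So the result is $P\#Q=0_1$. It has $n+m+c_0$ edges, $c_0=2K-2$.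

For given $(n,m)$ the map is injective. The number of edges of the result in $\{x\le j\}$ is strictly increasing in $j$ up to the span, so $s$ is the unique $j$ for which it equals $n-1$. The part in $\{x\le s\}$ is a path whose ends are the ends of $e$; so $P$ is determined. By reflection $Q$ is determined: the number of edges in $\{x\ge j\}$ equals $m-1$ only for the first plane of $Q$. Thus
\[
p_n(0_1)\,p_m(0_1)\le p_{n+m+c_0}(0_1),\qquad\text{whence}\qquad p_n(0_1)^k\le p_{kn+(k-1)c_0}(0_1).
\]
Taking $k$-th roots and letting $k\to\infty$ gives $p_n(0_1)\le\mu^{n+c_0}$.
\end{proof}

\subsection{Inserting full planes}
Next we show that unknots avoiding full planes over $s$ consecutive planes are exponentially rare. The idea is to insert full planes, without changing the knot type, in a small fraction of the gaps. There are many ways to choose the gaps, and from the result one can read off which were chosen, because all full planes seen in that range are new.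

\begin{lemma}\label{lem:full}
There are $C,\varepsilon>0$ such that for all $n$ and $s\ge0$ the number of anchored unknots with $n$ edges and span $\ge s$ for which none of the planes $0,\dots,s$ is full is at most $C\mu^ne^{-\varepsilon s}$.
\end{lemma}
\begin{proof}
\emph{Plugs.} Let $h_1,\dots,h_N$ be a Hamiltonian path of $G$. Suppose a polygon crosses section $j+\frac12$ at $h_{i_1},\dots,h_{i_q}$ with $i_1<\dots<i_q$, $q\ge2$. Insert four planes between planes $j$ and $j+1$, in which the $q$ strands move as follows, always along the Hamiltonian path.
\begin{itemize}
\item In the first inserted plane the first strand moves from $h_{i_1}$ to $h_1$; the others go straight.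
\item In the second, the first strand moves from $h_1$ to $h_{i_2-1}$, strand $l$ with $1<l<q$ from $h_{i_l}$ to $h_{i_{l+1}-1}$, and the last one from $h_{i_q}$ to $h_N$. This plane is full.
\item The third plane undoes the second (and is full), and the fourth undoes the first.
\end{itemize}
Consider the discs (path of a strand in the second plane)${}\times{}$($x$-interval between the second and third planes). They are pairwise disjoint, and each meets the polygon only in its own strand, which runs along three of its sides. Pushing across them makes all strands straight there. Now the first strand goes from $h_{i_1}$ to $h_1$ in the first plane and back in the fourth, and all other strands are straight at points $h_i$ with $i>i_1$. So it can be pushed across the disc over $h_1,\dots,h_{i_1}$ between these planes. Hence the knot type is unchanged. A plug adds at most $4N$ $x$-edges and $4(N-1)$ in-plane edges, so at most $8N$ edges. Its first and fourth planes occupy the same grid points, so both are full or neither is.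

\emph{Counting.} Let $B$ be the number in question. For a polygon counted by $B$ insert plugs in $m$ of the $s$ gaps between the planes $0,\dots,s$. In the planes $0,\dots,s+4m$ of the result only plug planes can be full, and different plugs are separated by original planes, which are not full. So each plug contains exactly one maximal run of full planes in this range. Its length is $2$ or $4$, and in both cases it determines the four planes of the plug, which can then be deleted. Hence, for given $s$ and $m$, the polygon and the set of gaps can be recovered, and by Lemma~\ref{lem:submult} and $\mu\ge1$
\[
B\binom sm\le\sum_{0\le i\le8Nm}p_{n+i}(0_1)\le(8Nm+1)\,C_0\,\mu^{n+8Nm}.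
\]
Choose $\theta\in(0,1)$ with $\theta\mu^{8N}\le e^{-2}$ and put $m=\lfloor\theta s\rfloor$. If $m\ge1$, then $\binom sm\ge(s/m)^m\ge\theta^{-m}$, so
\[
B\le C_0\mu^n(8Nm+1)e^{-2m}\le C\mu^ne^{-m}\le C\mu^n e^{1-\theta s}.
\]
If $m=0$, then $s<1/\theta$, and $B\le C_0\mu^n$ suffices.
\end{proof}

For an anchored polygon $c$ with $|c|$ edges let $R(c)$ be the number of planes of its span to the right of its last full plane, and $R(c)=\text{span}+1$ if it has no full plane. If $R(c)\ge\rho\ge1$, then the last $\rho$ planes of $c$ are not full. Reflecting in $x$ and applying Lemma~\ref{lem:full} with $s=\rho-1$ (Lemma~\ref{lem:submult} for $\rho=0$) we get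
\begin{equation}\label{eq:R}
\#\{c\text{ unknot}:\ |c|=n,\ R(c)\ge\rho\}\le C\mu^ne^{-\varepsilon\rho}\qquad(\rho\ge0).
\end{equation}
Since $n\le N(\text{span}+1)$, a polygon without full planes has $R(c)\ge n/N$. So for some $\varepsilon'>0$
\begin{equation}\label{eq:nofull}
\#\{c\text{ unknot}:\ |c|=n,\ c\text{ has no full plane}\}\le C\mu^ne^{-\varepsilon'n}.
\end{equation}

\section{The upper bound}\label{sec:upper}

By the \emph{shape} of a component of an embedding we mean its anchored $x$-translate. An anchored embedding is determined by the shapes of its components and their relative positions.

\subsection{Two components}\label{sec:two}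
Let $L$ be a non-split link with two unknotted components, for instance the Hopf link. We show $p_n(L)\le Cn\mu^n$; here $f_L=1$ by (S2). In an embedding let $I_i=[a_i,b_i]$ be the integer interval of planes met by $K_i$. Since $K_i$ is connected, it has a vertex in each plane of $I_i$. The intervals intersect, for otherwise a section would split $L$.

\emph{Neither interval contains the other.} Label the components so that $K_1$ is the left one. The common planes are $a_2,\dots,b_1$, the last planes of $K_1$. None of them is full for $K_1$, because $K_2$ has a vertex there. So there are at most $R(K_1)$ of them, and given the two shapes there are at most $R(K_1)$ relative positions. By \eqref{eq:R}, $\sum_{|c|=\ell}R(c)\le C\mu^\ell$ over unknots $c$. Hence for given lengths $\ell_1+\ell_2=n$ there are at most $C\mu^n$ embeddings, and the choice of $\ell_1$ gives $Cn\mu^n$.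

\emph{One interval contains the other}, say $I_2\subset I_1$. Then $K_2$ has no full plane, so by \eqref{eq:nofull} there are at most $C\mu^{\ell_2}e^{-\varepsilon'\ell_2}$ shapes for it. There are at most $n$ relative positions, and the sum over $\ell_2$ converges. Again we get $Cn\mu^n$.

So a factor $n$ comes either from distributing the length or from the position of a short component. The general proof consists in counting these two sources for many components.

\subsection{Proof of Theorem~\ref{thm:upper}}
Note first that $L$ is non-split: since $\Gamma$ is connected, a splitting sphere would split $K_v\cup K_w$ for some edge $vw$. Consider an anchored $n$-edge embedding of $L$, labeled by $V(\Gamma)$ so that each $K_v$ is an unknot and $K_v\cup K_w$ is non-split for each edge $vw$. Let $\ell_v$ be the length of $K_v$ and $I_v=[a_v,b_v]$ the interval of planes it meets; $K_v$ has a vertex in each of them. For an edge $vw$ we have $I_v\cap I_w\neq\emptyset$, since otherwise a section would split $K_v\cup K_w$. So $\bigcup_{w\in W}I_w$ is an integer interval for every connected $W\subset V(\Gamma)$. All intervals together have at most $n$ planes.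

A plane is \emph{private} to $v$ if it lies in $I_v$ and in no other $I_w$. Call $v$ \emph{solo} if it has a private plane. A full plane of $K_v$ is private to $v$, so components that are not solo have no full plane; by \eqref{eq:nofull} they are typically short. Let $g_1,\dots,g_M$ be the solos, with chosen private planes $\pi_1<\dots<\pi_M$. Write $a_i,b_i$ for $a_{g_i},b_{g_i}$ and $R_i=R(K_{g_i})$. Since $\pi_j\notin I_{g_i}$ and $\pi_i\notin I_{g_j}$,
\begin{equation}\label{eq:order}
b_i<\pi_j\quad\text{and}\quad a_j>\pi_i\qquad(i<j).
\end{equation}
Let $\Lambda$ be the sum of $\ell_v$ over all non-solo $v$; the non-solo intervals contain at most $\Lambda$ planes in total.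

\emph{(a) Consecutive solos.} By \eqref{eq:order}, $a_i\le\pi_i<a_{i+1}$ and $b_i<\pi_{i+1}\le b_{i+1}$. If $a_{i+1}\le b_i$, the planes $a_{i+1},\dots,b_i$ therefore lie in both intervals. They are the last planes of $I_{g_i}$ and not private, hence not full for $K_{g_i}$; so $b_i-a_{i+1}+1\le R_i$. If $a_{i+1}>b_i+1$, the planes strictly between $b_i$ and $a_{i+1}$ are covered by some intervals, since $\bigcup_vI_v$ is an interval. No solo covers them, because $b_h<\pi_i\le b_i$ for $h<i$ and $a_h>\pi_{i+1}\ge a_{i+1}$ for $h>i+1$. So $a_{i+1}-b_i-1\le\Lambda$. In all cases $1-R_i\le a_{i+1}-b_i\le\Lambda+1$: given $b_i$, there are at most $R_i+\Lambda+1$ values of $a_{i+1}$.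

\emph{(b) Clusters.} Let $M\ge1$. Call the components of $\Gamma-\{g_1,\dots,g_M\}$ \emph{clusters}; each is adjacent to a solo. For a cluster $W$ the interval $U_W=\bigcup_{w\in W}I_w$ has at most $\Lambda$ planes and meets the interval of each solo adjacent to $W$. Suppose $W$ is adjacent to $g_i$ and $g_j$ with $i<j$. Then $j=i+1$: otherwise $b_i<\pi_{i+1}<a_j$ by \eqref{eq:order}, so $\pi_{i+1}\in U_W$, contrary to privacy. So a cluster is adjacent to exactly one solo or to exactly two consecutive ones. In the latter case $a_{i+1}-\Lambda+1\le\min U_W\le b_i$, which by (a) leaves at most $R_i+\Lambda+1$ choices. In the former case there are at most $2n+1$ choices for $\min U_W$ relative to $a_1$. Within $W$, each $a_w-\min U_W$ lies in $[0,\Lambda]$.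

\emph{(c) Counting.} Let $\kappa$ be the number of clusters adjacent to exactly one solo. Fix the set and the order of the solos, which determine $\kappa$, and the shapes of all components. By (a), (b) and $R_i+\Lambda+1\le(R_i+1)(\Lambda+1)$, the number of relative positions is, for $M\ge1$, at most
\[
(2n+1)^\kappa\,(\Lambda+1)^{3r}\prod_{i=1}^M(R_i+1)^{r+1}.
\]
By \eqref{eq:R}, $\sum_{|c|=\ell}(R(c)+1)^{r+1}\le C\mu^\ell$, summed over unknots $c$. The number of shapes of the non-solo components is bounded by \eqref{eq:nofull}, and the sum of $(\Lambda+1)^{3r}\prod e^{-\varepsilon'\ell_v}$ over all non-solo lengths converges. Given these, the solo lengths have a prescribed sum, which leaves at most $n^{M-1}$ choices. So at most $Cn^{M-1+\kappa}\mu^n$ labeled embeddings have this set and order of solos. If $M=0$, no component has a full plane, and the number is at most $(n+1)^rn^rC^re^{-\varepsilon'n}\mu^n=O(\mu^n)$.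

\emph{(d) $M-1+\kappa\le D(\Gamma)$ if $M\ge1$.} Let $Q$ be the path of $\Gamma$ from $g_1$ to $g_M$. It contains every solo: $\bigcup_{w\in Q}I_w$ is an interval containing $\pi_1$ and $\pi_M$, hence $\pi_h$, and $\pi_h$ is private to $g_h$, so $g_h\in Q$. Thus $M\le|Q|$. A non-solo vertex of $Q$ lies between two consecutive solos on $Q$, because the ends of $Q$ are solos; so its cluster is adjacent to two distinct solos. Hence a cluster adjacent to exactly one solo is disjoint from $Q$. It is connected, and its only neighbor outside is a solo and so lies on $Q$; hence it is a component of $\Gamma-Q$. So $\kappa\le c(\Gamma-Q)$, and $M-1+\kappa\le|Q|-1+c(\Gamma-Q)\le D(\Gamma)$.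

Summing over the finitely many sets and orders of solos proves the bound. In a tree each component of $\Gamma-Q$ is joined to $Q$ by exactly one edge, so $c(\Gamma-Q)=\sum_{u\in Q}\deg u-2(|Q|-1)$; this gives the second formula for $D(\Gamma)$. Finally, $|Q|-1+c(\Gamma-Q)\le|Q|-1+(r-|Q|)=r-1$, with equality if and only if all components of $\Gamma-Q$ are single vertices. So $D(\Gamma)\le r-1$, with equality if and only if $\Gamma$ is a caterpillar. \qed

\medskip
For $S_{k,m}$ we have $\deg v-1=k-1$, $\deg a_i-1=m$, and leaves contribute $0$. A path contains at most two of the $a_i$, and one from a leaf of $a_1$ to a leaf of $a_2$ contains $v$ too. So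
\begin{equation}\label{eq:DS}
D(S_{k,m})=1+m+(k-1)+m=2m+k,\qquad f_{L_{k,m}}=k(m+1).
\end{equation}

\section{Embedding the spiders}\label{sec:gadgets}

We now prove Theorem~\ref{thm:spiders}(A) and the negative part of Theorem~\ref{thm:main}. A tube other than $\mathbb T_{1,1},\mathbb T_{2,1}$ contains $\mathbb T_{2,2}$ (if $M_2\ge2$) or $\mathbb T_{3,1}$ (if $M_2=1$, $M_1\ge3$). So it suffices to embed $L_{k,m}$ in these two. The component $v$ will be a long rectangle, essentially, and each leg $a,b_1,\dots,b_m$ a local \emph{gadget}. The two strands of $v$ have to pass through the gadget while $a$ is hooked to one of them and each $b_j$ is hooked to $a$; the difficulty is to find room for six strands.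

\subsection{Tokens}
We describe lattice links by moving tokens on $G$, with $x$ as time. In each successive plane exactly one step is performed: one token moves along a path of grid points, or two tokens are \emph{born} or \emph{die} along a grid edge. All other tokens go straight. This is a lattice link provided that the points used by a step are free of other tokens. In the tables, ``others'' lists the positions of all other tokens during the step; in each row one sees that the points used are not among them.

Both gadgets start with $v=10$, $v'=20$ and the following steps.
\begin{center}
\begin{tabular}{r|l|l}
step & & others\\\hline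
1 & birth $\alpha=00$, $\alpha'=01$ & 10, 20\\
2 & $\alpha':01\to11\to21$ & 10, 20, 00\\
3 & $v:10\to11\to01$ & 20, 00, 21\\
4 & $\alpha:00\to10$ & 01, 20, 21\\
5 & $\alpha':21\to11$ & 01, 20, 10
\end{tabular}
\end{center}
Now $v=01$, $v'=20$, $\alpha=10$, $\alpha'=11$. The gadgets continue as follows.
\begin{center}
\small
\begin{tabular}[t]{r|l|l}
\multicolumn{3}{c}{Gadget in $\mathbb T_{2,2}$}\\
step & & others\\\hline
6 & birth $p=21$, $q=22$ & 01, 20, 10, 11\\
7 & $q:22\to12\to02$ & 01, 20, 10, 11, 21\\
8 & $\alpha':11\to12\to22$ & 01, 20, 10, 21, 02\\
9 & $p:21\to11$ & 01, 20, 10, 22, 02\\
10 & $q:02\to12$ & 01, 20, 10, 22, 11\\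
11 & death $p,q$ (11--12) & 01, 20, 10, 22\\
12 & $\alpha':22\to12\to11$ & 01, 20, 10\\
13 & death $\alpha,\alpha'$ (10--11) & 01, 20\\
14 & $v:01\to11\to10$ & 20
\end{tabular}
\quad
\begin{tabular}[t]{r|l|l}
\multicolumn{3}{c}{Gadget in $\mathbb T_{3,1}$}\\
step & & others\\\hline
6 & $\alpha:10\to00$ & 01, 20, 11\\
7 & $v':20\to10$ & 01, 00, 11\\
8 & $\alpha':11\to21\to20$ & 01, 10, 00\\
9 & birth $p=30$, $q=31$ & 01, 10, 00, 20\\
10 & $q:31\to21\to11$ & 01, 10, 00, 20, 30\\
11 & $\alpha':20\to21\to31$ & 01, 10, 00, 30, 11\\
12 & $p:30\to20$ & 01, 10, 00, 31, 11\\
13 & $q:11\to21$ & 01, 10, 00, 31, 20\\
14 & death $p,q$ (20--21) & 01, 10, 00, 31\\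
15 & $\alpha':31\to21\to11$ & 01, 10, 00\\
16 & $v':10\to20$ & 01, 00, 11\\
17 & $\alpha:00\to10$ & 01, 20, 11\\
18 & death $\alpha,\alpha'$ (10--11) & 01, 20\\
19 & $v:01\to11\to10$ & 20
\end{tabular}
\end{center}
Both end with $v=10$, $v'=20$. The \emph{block} consisting of steps 6--12 for $\mathbb T_{2,2}$, respectively 8--15 for $\mathbb T_{3,1}$, starts and ends with the same token positions. We perform it $m$ times. The gadget then contains one component $a=(\alpha,\alpha')$ and $m$ components $b_j=(p,q)$.

The link $L$ to be studied has a birth of $v=10,v'=20$ in plane $0$, then $k$ gadgets in succession, then the death of $v,v'$ along $10$--$20$.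

\subsection{Discs and retractions}
Tilt the moves: replace a move in plane $j$ by a strand traversing the same path while $x$ increases from $j$ to $j+\frac12$. This is an isotopy, because for $j\le x\le j+\frac12$ the moving strand always projects into its path in the $yz$-plane, and all other strands project to grid points off that path. Births and deaths stay in their planes. We use two devices.

\emph{Discs.} A component with one birth and one death meets each level $x$ in between in its two tokens, which are distinct. The straight segments joining them sweep an embedded disc bounded by the component. Suppose no other birth or death happens during the lifetime of the component. Then the disc meets the rest of the link exactly where another token lies on the segment, and transversally where a moving token crosses the resting segment. While one of the two tokens moves along a straight line, the segment sweeps a triangle in the $yz$-projection.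

\emph{Retractions.} Suppose that during some $x$-interval a token performs a closed walk in a subtree $\mathcal T$ of $G$ while all other tokens rest off $\mathcal T$. Its strand is the graph of a function into $\mathcal T$. Contracting $\mathcal T$ to the starting point isotopes the strand, through graphs, to a straight strand within $\mathcal T\times(\text{interval})$, which no other token meets.

\subsection{Each $b_j$ is a meridian of $a$}
During the lifetime of $b_j$ there is no other birth or death, and the birth and death edges contain no other token.

\emph{In $\mathbb T_{2,2}$.} Step 7: the triangle $(2,1),(2,2),(0,2)$ lies on or above the line $z=2-y/2$, and the other tokens $\alpha'=(1,1)$, $v=(0,1)$, $v'=(2,0)$, $\alpha=(1,0)$ lie strictly below it. Step 8: the segment rests on this line. The token $\alpha'$ crosses it once, at $(1,\frac32)$, and then moves along $z=2$, $1\le y\le2$, strictly above the line. Steps 9 and 10 sweep the triangles $(2,1),(1,1),(0,2)$ and $(1,1),(0,2),(1,2)$, while the others are at $v=(0,1)$, $v'=(2,0)$, $\alpha=(1,0)$, $\alpha'=(2,2)$. Both triangles lie in $z\ge1$ and meet $z=1$ only in $1\le y\le2$, so they miss $v,v',\alpha$. The first lies on or below $z=2-y/2$ and the second in $y\le1$, so they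 miss $\alpha'$.

\emph{In $\mathbb T_{3,1}$.} Step 10: the triangle $(3,0),(3,1),(1,1)$ lies in $y\ge1$, on or above the line $z=(3-y)/2$. The tokens $\alpha'=(2,0)$ and $v'=(1,0)$ lie strictly below the line, and $\alpha=(0,0)$, $v=(0,1)$ have $y=0$. Step 11: $\alpha'$ crosses the resting segment once, at $(2,\frac12)$, and then moves along $z=1$, $2\le y\le3$, strictly above the line. Steps 12 and 13 sweep the triangles $(3,0),(2,0),(1,1)$ and $(2,0),(1,1),(2,1)$, while the others are at $v'=(1,0)$, $\alpha'=(3,1)$, $\alpha=(0,0)$, $v=(0,1)$. Both lie in $y\ge1$, so they miss $\alpha$ and $v$. They meet $z=0$ only in $2\le y\le3$, so they miss $v'$. They meet $z=1$ only in $1\le y\le2$, so they miss $\alpha'$.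

So in both cases $b_j$ bounds a disc which meets the rest of the link in exactly one point, on $a$.

\subsection{After deleting all $b_j$, each $a$ is a meridian of $v$}\label{sec:hook}
First we remove what was only needed for the $b_j$. In $\mathbb T_{2,2}$ each block now contains only the walk $11\to12\to22\to12\to11$ of $\alpha'$, while the others rest at $01,20,10$; it retracts. In $\mathbb T_{3,1}$ each block contains only the walk $11\to21\to20\to21\to31\to21\to11$ of $\alpha'$ in the star with center $21$, while the others rest at $00,01,10$; it retracts. Then the walk $20\to10\to20$ of $v'$ (steps 7 and 16; others at $00,01,11$) retracts, and then the walk $10\to00\to10$ of $\alpha$ (steps 6 and 17; others at $01,20,11$). In both tubes there remain steps 1--5, the death of $\alpha,\alpha'$ along $10$--$11$, and the final move of $v$; the token $v'$ now rests at $20$ throughout. Figure~\ref{fig:hook} shows the disc bounded by $a$.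

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\fill[gray!30] (0,0)--(0,1)--(2,1)--cycle;
\draw[dotted] (0,0) grid (2,1);
\draw[thick,->] (0,1)--(1.93,1);
\draw (0,0)--(0,1) (0,0)--(2,1);
\foreach \p in {(0,0),(0,1),(1,0),(2,0)} \fill \p circle (1.8pt);
\node[below] at (0,0) {$\alpha$}; \node[above] at (0,1) {$\alpha'$}; \node[below] at (1,0) {$v$}; \node[below] at (2,0) {$v'$};
\node at (1,-0.9) {step 2};
\end{scope}
\begin{scope}[shift={(3.4,0)}]
\draw[dotted] (0,0) grid (2,1);
\draw (0,0)--(2,1);
\draw[thick,->] (1,0)--(1,1)--(0.07,1);
\foreach \p in {(0,0),(2,1),(1,0),(2,0)} \fill \p circle (1.8pt);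
\node[below] at (0,0) {$\alpha$}; \node[above] at (2,1) {$\alpha'$}; \node[below] at (1,0) {$v$}; \node[below] at (2,0) {$v'$};
\node at (1,-0.9) {step 3};
\end{scope}
\begin{scope}[shift={(6.8,0)}]
\fill[gray!30] (0,0)--(1,0)--(2,1)--cycle;
\draw[dotted] (0,0) grid (2,1);
\draw (0,0)--(2,1) (1,0)--(2,1);
\draw[thick,->] (0,0)--(0.93,0);
\foreach \p in {(0,0),(0,1),(2,1),(2,0)} \fill \p circle (1.8pt);
\node[below] at (0,0) {$\alpha$}; \node[above] at (2,1) {$\alpha'$}; \node[above] at (0,1) {$v$}; \node[below] at (2,0) {$v'$};
\node at (1,-0.9) {step 4};
\end{scope}
\begin{scope}[shift={(10.2,0)}]
\fill[gray!30] (1,0)--(2,1)--(1,1)--cycle;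
\draw[dotted] (0,0) grid (2,1);
\draw (1,0)--(2,1) (1,0)--(1,1);
\draw[thick,->] (2,1)--(1.07,1);
\foreach \p in {(1,0),(0,1),(2,1),(2,0)} \fill \p circle (1.8pt);
\node[below] at (1,0) {$\alpha$}; \node[above] at (2,1) {$\alpha'$}; \node[above] at (0,1) {$v$}; \node[below] at (2,0) {$v'$};
\node at (1,-0.9) {step 5};
\end{scope}
\end{tikzpicture}
\caption{Steps 2--5 in the $yz$-plane ($y$ to the right, $z$ up), with token names at the positions before the step. The thin lines are the segment $\alpha\alpha'$ before and after the step; the shaded region is the triangle it sweeps. Only in step 3 does another token cross the segment, and it does so once.}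
\label{fig:hook}
\end{figure}

Step 2: the triangle $(0,0),(0,1),(2,1)$ lies on or above $z=y/2$; $v=(1,0)$ and $v'=(2,0)$ lie strictly below. Step 3: $v$ crosses the resting segment once, at $(1,\frac12)$, and then moves along $z=1$, $0\le y\le1$, strictly above the line; $v'$ stays below. Step 4 sweeps the triangle $(0,0),(1,0),(2,1)$, which contains neither $v=(0,1)$ nor $v'=(2,0)$, since it meets $y=0$ only in $(0,0)$ and $y=2$ only in $(2,1)$. Step 5 sweeps the triangle $(1,0),(2,1),(1,1)$, which lies in $y\ge1$ and meets $y=2$ only in $(2,1)$. The birth and death edges contain no other token. So $a$ bounds a disc which meets the rest in exactly one point, on the component of $v$.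

\subsection{Conclusion}
All these discs and isotopies stay in the $x$-range of their gadget. Delete all $b_j$, perform the retractions of Section~\ref{sec:hook}, and delete all components $a$. Then $v'$ rests at $20$, so the walks $10\to11\to01\to11\to10$ of $v$ retract, and the component of $v$ becomes a rectangle. By (S3), applied first to the components $b_j$ one after another and then to the components $a$, the link $L$ is obtained from this unknot by adding $k$ meridians and then $m$ meridians to each of these. That is, $L=L_{k,m}$. By Lemma~\ref{lem:LGamma} it satisfies the hypotheses of Theorem~\ref{thm:upper}. Together with \eqref{eq:DS} this proves Theorem~\ref{thm:spiders}(A).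

For $k=3$, $m=1$ we get the $7$-component link $L_0=L_{3,1}$ with $f_{L_0}=6$ and $p_n(L_0)\le Cn^5\mu^n$ in every tube other than $\mathbb T_{1,1},\mathbb T_{2,1}$. The conjecture requires $p_n(L_0)=A\,n^6\mu^n(1+o(1))$ with $A>0$, by $\alpha_{\mathbb T,0_1}=0$ and (b). So it is false in all these tubes.

\section{The tube $\mathbb T_{2,1}$}\label{sec:21}

In this section $\mathbb T=\mathbb T_{2,1}$. The grid $G$ has a set $V$ of $6$ vertices, of degrees $2,2,2,2,3,3$, and $7$ edges. It has $4\cdot1+2\cdot3=10$ two-edge paths and $\binom72-10=11$ pairs of disjoint edges.

The plan is to cut an embedding at all sections crossed only twice. Most of the resulting pieces are trivial, and their generating function determines $\mu$. Pieces that contribute to the link type have interior sections of size at least $4$. We show that \emph{all} pieces have generating functions converging beyond the critical point, so nontrivial pieces act like short defects. Then $p_n(L)$ grows like $n^t\mu^n$, where $t$ is the largest possible number of defects. The last step is topological: in this narrow tube every embeddable $L$ can be realized with one defect for each prime factor.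

\subsection{Hinges and pieces}
For an embedding let $A_k\subset V$ be the set of positions of the edges crossing section $k+\frac12$. For a non-split link $|A_k|\in\{2,4,6\}$ for $0\le k<\text{span}$. An \emph{$i$-section} is a section with $|A_k|=i$. The \emph{hinge} at plane $k$ consists of its in-plane edge set $E$, its left set $A=A_{k-1}$ and its right set $B=A_k$ (empty at the ends of the embedding); each vertex has total degree $0$ or $2$. It gets the weight $q^{|E|+(|A|+|B|)/2}$, so that the product of all hinge weights is $q^{\#\text{edges}}$. The components of a hinge are through-vertices, in-plane cycles, and in-plane paths whose two ends each continue to the left (L) or to the right (R). So a path has type LR, LL or RR; a through-vertex counts as LR.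

Cut an embedding at all its 2-sections, into a \emph{start piece}, \emph{middle pieces} and an \emph{end piece}; interior sections of pieces have size $4$ or $6$. The weight of a piece is the product of the weights of its hinges. The \emph{closure} $\hat\nu$ of a piece $\nu$ is obtained by closing its 2-section boundaries by straight arcs. By Section~\ref{sec:links} the link is the connected sum of the closures of its pieces, along the components containing the closing arcs. By (S1), all closures are non-split if the link is. A middle piece is \emph{trivial} if its closure is the ($1$-component) unknot. Then it consists of two strands, and these run from left to right, as strands LL and RR would give two components.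

\begin{lemma}\label{lem:rare}
There is $q_1>\frac12$ such that the generating functions of start, middle and end pieces, and of embeddings without 2-section, converge absolutely for $|q|<q_1$.
\end{lemma}
\begin{proof}
Let $\mathbf M(q)$ be the transfer matrix, that is, the matrix of sums of hinge weights, on the subsets of $V$ of size $4$ and $6$. We bound its row sums.

\emph{From a 4-set $A$ to 4-sets.} Let $F=V\setminus A$. No in-plane cycle fits into $F$. With $p$ paths and $i$ through-vertices, counting ends gives $p+i=4$, and counting vertices gives $2p+i\le6$; so $p\le2$.
\begin{itemize}
\item $p=0$: one hinge, weight $q^4$.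
\item $p=1$: the three through-vertices leave one left and one right end, so the path is LR. It leads from a vertex of $A$ to one of $F$, and its interior vertices are in $F$. With one edge there are at most as many as edges between $A$ and $F$, so at most $6$, of weight $q^5$. With two edges, the middle and right vertices are those of $F$; there are two orders and at most three left vertices for each, so at most $6$ hinges, of weight $q^6$.
\item $p=2$: the paths are two disjoint edges, weight $q^6$. Either both are LR and match $F$ into $A$, in at most $3\cdot3=9$ ways; or they are LL and RR, the RR edge is $F$, and there are at most $7$ ways.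
\end{itemize}

\emph{From a 4-set to the 6-set.} The only possible hinge has four through-vertices and $F$ as an RR edge; weight $q^{1+5}=q^6$.

\emph{From the 6-set.} There is one hinge to the 6-set, of weight $q^6$, and there are at most $7$ to 4-sets (an LL edge), each of weight $q^6$.

At $q=\frac12$ the row sums are at most
\[
\tfrac1{16}\bigl(1+\tfrac62+\tfrac{22}4\bigr)+\tfrac1{64}=\tfrac{39}{64}\qquad\text{and}\qquad\tfrac8{64}.
\]
So the spectral radius satisfies $\rho(\mathbf M(\frac12))<1$, and by continuity $\rho(\mathbf M(q_1))<1$ for some $q_1>\frac12$. A piece, or an embedding without 2-section, either has one plane or consists of a first hinge, any number of hinges counted by $\mathbf M$, and a last hinge. So its generating function is dominated coefficientwise by an expression (polynomial)${}+H(1-\mathbf M)^{-1}H'$, where $H,H'$ have polynomial entries and count first and last hinges, and $(1-\mathbf M)^{-1}=\sum_k\mathbf M^k$ converges absolutely for $|q|\le q_1$.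
\end{proof}

\subsection{Trivial pieces}
Fix a non-split $L$ with $r$ components. We count embeddings with all components oriented; there are $2^rp_n(L)$ of them. An orientation of a piece means an orientation of its closure. At a 2-section the two strands belong to one component, so one goes right, at $u$ say, and one goes left, at $u^*$. The \emph{state} is the ordered pair $(u,u^*)$ of distinct vertices; there are $30$ states. Let $X(q)$ be the $30\times30$ matrix of generating functions of oriented trivial middle pieces, from the left state to the right state. By Lemma~\ref{lem:rare} it is analytic in $|q|<q_1$.

A one-plane middle piece with two LR components is trivial: its hinge components have disjoint projections to the $yz$-plane, so they can be tilted to be monotone in $x$, and the closure has one minimum and one maximum in $x$. Let $T\le X$ be the matrix counting those with at most two in-plane edges. It is symmetric, because reflecting in $x$ and reversing orientations turns a piece from $\mathsf s$ to $\mathsf s'$ into one from $\mathsf s'$ to $\mathsf s$. Up to orientation these pieces are: $\binom62=15$ straight pairs (weight $q^2$); $7\cdot2\cdot4=56$ with one in-plane edge ($q^3$); $10\cdot2\cdot3=60$ with one two-edge path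 and $11\cdot4=44$ with two disjoint edges ($q^4$). Each has two orientations. The Rayleigh quotient of the all-ones vector gives
\[
\rho\bigl(X(\tfrac12)\bigr)\ge\rho\bigl(T(\tfrac12)\bigr)\ge\frac{\mathbf 1^{\top}T(\frac12)\mathbf 1}{30}=\frac2{30}\cdot\frac14\Bigl(15+\frac{56}2+\frac{60}4+\frac{44}4\Bigr)=\frac{69}{60}>1.
\]
This is the crucial gap: at $q=\frac12$ the trivial pieces are already supercritical, while by Lemma~\ref{lem:rare} all pieces still have convergent generating functions.

\emph{Irreducibility.} The outer 6-cycle of $G$ is Hamiltonian; number it by $\mathbb Z/6$. Let the strands be at $u,u^*$ and $d=u^*-u\in\{1,\dots,5\}$. Moving one strand by one step, if it does not hit the other, is a piece counted in $T$. Move $u^*$ until $d=3$. Then move $u$ one step forward ($d=2$) and $u^*$ one step forward ($d=3$), repeatedly, until $u$ is at its target; then move $u^*$ to its target. So $T(q)$, and hence $X(q)$, is irreducible for $q>0$.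

\emph{Parity.} Let $\sigma(\mathsf s)\in\{0,1\}$ be the parity of the sum of all coordinates of the two points of $\mathsf s$. In a trivial piece from $\mathsf s$ to $\mathsf s'$ each in-plane edge changes the parity of $y+z$ along its strand. As the strands join the points of $\mathsf s$ to those of $\mathsf s'$, the number of in-plane edges is $\equiv\sigma(\mathsf s)+\sigma(\mathsf s')$ mod $2$. The $x$-edges contribute $1+1$ from the boundary sections plus the even sizes of the interior sections. So all exponents in $X_{\mathsf s\mathsf s'}$ are at least $2$ and $\equiv\sigma(\mathsf s)+\sigma(\mathsf s')$. Put $\mathsf D=\mathrm{diag}(q^{\sigma})$. The entries of $\mathsf D^{-1}X\mathsf D$ have even exponents $\ge1$, hence $\ge2$. So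
\[
\tilde X(\zeta)=\mathsf D^{-1}X(q)\mathsf D,\qquad\zeta=q^2,
\]
is a matrix of power series in $\zeta$ with non-negative coefficients and zero constant terms, convergent for $|\zeta|<q_1^2$. Its diagonal entries have a positive coefficient at $\zeta$, because of the straight pieces. For $\zeta>0$ it is irreducible.

\subsection{The dominant singularity}
We recall two facts. \emph{Perron--Frobenius:} the spectral radius of an irreducible non-negative matrix is a simple eigenvalue with positive left and right eigenvectors, and it strictly increases if some entries are increased. \emph{Wielandt:} if $A$ is irreducible and non-negative, $|B|\le A$ entrywise, and $B$ has an eigenvalue $\lambda$ with $|\lambda|=\rho(A)$, then $B=\frac{\lambda}{\rho(A)}\Delta A\Delta^{-1}$ with a diagonal unitary matrix $\Delta$.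

For $0<\zeta<q_1^2$ let $\lambda(\zeta)$ be the Perron eigenvalue of $\tilde X(\zeta)$. It is continuous and strictly increasing, $\lambda(0^+)=0$, and $\lambda(\frac14)=\rho(X(\frac12))>1$. So there is exactly one $\zeta_c\in(0,\frac14)$ with $\lambda(\zeta_c)=1$. Put $q_c=\sqrt{\zeta_c}$.

\begin{lemma}\label{lem:pole}
For some $\delta>0$ with $q_c+\delta<q_1$, the matrix $Y=(1-X)^{-1}=\sum_kX^k$ is meromorphic in $|q|<q_c+\delta$, with poles only at $\pm q_c$, of order one. The eigenvalue $\lambda$ is analytic near $\zeta_c$, $\lambda'(\zeta_c)>0$, and $(1-\lambda(q^2))Y_{\mathsf s\mathsf s'}(q)$ has a positive limit as $q\to q_c$, for all states $\mathsf s,\mathsf s'$.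
\end{lemma}
\begin{proof}
If $|\zeta|<\zeta_c$, then $\rho(\tilde X(\zeta))\le\rho(\tilde X(|\zeta|))<1$. Let $|\zeta|=\zeta_c$ and let $1$ be an eigenvalue of $\tilde X(\zeta)$. As $|\tilde X(\zeta)|\le\tilde X(\zeta_c)$ and $\rho(\tilde X(\zeta_c))=1$, Wielandt's theorem gives $\tilde X(\zeta)=\Delta\tilde X(\zeta_c)\Delta^{-1}$, so the diagonal entries agree: $\sum a_k\zeta^k=\sum a_k\zeta_c^k$ with $a_k\ge0$, $a_1>0$. Comparing real parts term by term, $\operatorname{Re}\zeta=\zeta_c$, so $\zeta=\zeta_c$. The function $\det(1-\tilde X)$ is analytic in $|\zeta|<q_1^2$ and equals $1$ at $0$, so its zeros are isolated. Hence $\zeta_c$ is its only zero in a slightly larger disc.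

At $\zeta_c$ the eigenvalue $1$ is simple. So near $\zeta_c$ there are an analytic eigenvalue, which extends $\lambda$, and an analytic rank-one spectral projection $\Pi(\zeta)$ with
\[
(1-\tilde X(\zeta))^{-1}=\frac{\Pi(\zeta)}{1-\lambda(\zeta)}+\text{analytic},
\]
since the restriction of $\tilde X(\zeta)$ to the complementary invariant subspace does not have the eigenvalue $1$. With positive left and right Perron vectors $\mathbf l,\mathbf r$ at $\zeta_c$, the matrix $\Pi(\zeta_c)=\mathbf r\mathbf l^{\top}/(\mathbf l^{\top}\mathbf r)$ is entrywise positive, and $\lambda'(\zeta_c)=\mathbf l^{\top}\tilde X'(\zeta_c)\mathbf r/(\mathbf l^{\top}\mathbf r)>0$, because $\tilde X'(\zeta_c)$ is non-negative with positive diagonal. Finally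
\[
Y_{\mathsf s\mathsf s'}(q)=q^{\sigma(\mathsf s)-\sigma(\mathsf s')}\bigl[(1-\tilde X(q^2))^{-1}\bigr]_{\mathsf s\mathsf s'},
\]
and this is a power series at $0$: if the power of $q$ is negative, the entry is off-diagonal and its constant term vanishes.
\end{proof}

\subsection{The generating function of $L$}
Encode an oriented embedding of $L$ with at least one 2-section by its start piece $\beta$, its nontrivial middle pieces $\nu_1,\dots,\nu_t$ in order, its end piece $\eta$, and the (possibly empty) runs of trivial pieces before, between and after the $\nu_i$. Conversely, oriented pieces with matching states can always be concatenated to a lattice link.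

The link type depends only on the nontrivial part. To see this, read from left to right, and keep track of the oriented link obtained by closing what has been read so far, together with its \emph{marked} component, the one containing the closing arc. Adding a piece $\nu$ forms the oriented connected sum along the marked component and the component of $\hat\nu$ containing the left closing arc. The new marked component is the one containing the right closing arc of $\nu$. Oriented sums along specified components are well defined, so the new link with its marked component is determined by the old one and by $\nu$. A trivial piece adds the summand $0_1$ and changes neither the link nor the marked component.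

Let $\mathcal A_{L,t}$ be the set of tuples $(\beta;\nu_1,\dots,\nu_t;\eta)$ of oriented pieces, with all $\nu_i$ nontrivial, that give $L$. In such a tuple each $\hat\nu_i$ is non-split by (S1) and is not $0_1$, so $f_{\hat\nu_i}\ge1$; by additivity $t\le f_L$. Therefore
\begin{equation}\label{eq:gf}
2^r\sum_np_n(L)q^n=P_0(q)+\sum_{t=0}^{f_L}\ \sum_{(\beta;\nu;\eta)\in\mathcal A_{L,t}}q^{|\beta|+\sum|\nu_i|+|\eta|}\prod_{i=0}^tY_{\mathsf s_i\mathsf s_i'}(q).
\end{equation}
Here $|\cdot|$ is the exponent of the weight of a piece, $\mathsf s_i$ and $\mathsf s_i'$ are the states at the beginning and at the end of the $i$-th run, and $P_0$ counts oriented embeddings of $L$ without 2-section. A summand of $L$ has at most $r$ components, so each piece has at most $2^r$ orientations. Group the tuples by their states. The resulting coefficient series are dominated by products of $t+2$ series from Lemma~\ref{lem:rare} times $2^{r(t+2)}$, hence converge absolutely for $|q|<q_1$; so does $P_0$.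

\begin{proposition}\label{prop:asym}
If $\mathcal A_{L,f_L}\neq\emptyset$, then $p_n(L)=A_Ln^{f_L}\zeta_c^{-n/2}(1+o(1))$ through even $n$, with $A_L>0$. Moreover $\zeta_c^{-1/2}=\mu$.
\end{proposition}
\begin{proof}
Polygons have even length, so \eqref{eq:gf} is an even function of $q$. By Lemma~\ref{lem:pole} it is, as a function of $\zeta=q^2$, meromorphic in a disc of radius larger than $\zeta_c$, with no pole other than $\zeta_c$, where the order is at most $f_L+1$. Multiply by $(1-\lambda(\zeta))^{f_L+1}$ and let $\zeta\to\zeta_c$. Only the terms with $t=f_L$ contribute to the limit, and each tuple in $\mathcal A_{L,f_L}$ contributes a positive number. So the limit is positive. As $\lambda'(\zeta_c)>0$, the function has a pole of order exactly $f_L+1$, with a positive coefficient of $(\zeta_c-\zeta)^{-f_L-1}$. The coefficient of $\zeta^{n/2}$ is therefore asymptotic to a positive constant times $n^{f_L}\zeta_c^{-n/2}$.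

For $L=0_1$, a rectangle with two sides of length $1$ in the planes $0$ and $j\ge1$ shows that $\mathcal A_{0_1,0}\ne\emptyset$. So $p_n(0_1)\sim A\,\zeta_c^{-n/2}$ with $A>0$, and $\zeta_c^{-1/2}=\mu$ by the definition of $\mu$ in (ii).
\end{proof}

In particular the conjecture holds for $0_1$ in $\mathbb T_{2,1}$, with $\alpha_{\mathbb T,0_1}=0$. For all other links it follows from the next proposition.

\subsection{Separating the prime factors}

\begin{proposition}\label{prop:separate}
$\mathcal A_{L,f_L}\neq\emptyset$ for every non-split link $L\ne0_1$ that embeds in $\mathbb T_{2,1}$.
\end{proposition}
\begin{proof}
We start with any embedding of $L$ and modify it by isotopies, always obtaining embeddings of $L$ in the tube. They never contain an in-plane cycle: a 4- or 6-cycle of $G$ bounds a region of the plane containing no further vertex, and no other edge of the link meets this region, since an edge inside it would end on the cycle. So the cycle would bound a disc disjoint from the rest, and $L$ would be split or $0_1$. In particular the span is at least $1$.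

\smallskip\emph{Step 1: removing 6-sections.} Take a maximal run of 6-sections, between planes $k<k'$. In the planes strictly between, all vertices have both $x$-edges, so there are no in-plane edges. Let $A$ be the left set of plane $k$ and $B$ the right set of plane $k'$; by maximality $A,B\ne V$. In plane $k$ all vertices have a right edge. So the in-plane edges of plane $k$ form a perfect matching $E_1$ of $V\setminus A$, and likewise those of plane $k'$ form a perfect matching $E_2$ of $V\setminus B$.

If $E_1$ and $E_2$ have a common edge $e$, the part of $L$ over $e$ is a closed component bounding the rectangle $e\times[k,k']$, which nothing else meets. Suppose $E_1\cup E_2$ contains a cycle $\gamma$, of length $4$ or $6$. The part of $L$ over $\gamma$ in $k\le x\le k'$ is a closed component on the boundary of the box (region bounded by $\gamma$)${}\times[k,k']$. The region contains no vertex off $\gamma$, and every vertex over $\gamma$ in these planes already has degree $2$ in this component. So nothing else meets the box, and the component bounds a disc on the boundary sphere of the box that is disjoint from the rest. In both cases $L$ is split or $0_1$, which is excluded.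

Otherwise $E_1\cup E_2$ is a disjoint union of paths whose edges alternate between $E_1$ and $E_2$. Replace the planes $k,\dots,k'$ by one plane with in-plane edges $E_1\cup E_2$, left set $A$ and right set $B$. This is a valid hinge: a vertex outside $A\cup B$ has in-plane degree $2$, a vertex in exactly one of $A,B$ has degree $1$, and one in both has degree $0$. The new link is isotopic to the old one, for the following reason. Let $P=u_0\dots u_m$ be one of the paths. The part of $L$ over $P$ in $k\le x\le k'$ is a single arc in $P\times[k,k']$ with ends over $u_0$ and $u_m$. If $u_0u_1\in E_1$, then $u_0\notin A$ and $u_0\in B$, and the end over $u_0$ lies in plane $k'$ and continues to the right. If $u_0u_1\in E_2$, it lies in plane $k$ and continues to the left. The same holds for $u_m$. Interior vertices of $P$ are in neither $A$ nor $B$. So if we enlarge the disc $P\times[k,k']$ slightly, by lengthening both $P$ and the interval a little at their ends, the link meets the larger disc in a single proper arc, the slightly extended arc over $P$. Two proper arcs in a disc with the same ends are isotopic rel ends. So the arc can be replaced by one that runs straight over $u_0$ to the level $\frac{k+k'}2$, then along $P$, then straight over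 $u_m$. The discs for different paths are disjoint from each other and from the strands over $A\cap B$. Doing this for all paths and compressing the $x$-direction gives the new hinge. The number of 6-sections has decreased; repeat until none remains.

\smallskip\emph{Step 2: separating LL from RR.} Suppose a hinge contains both an LL and an RR path. Then $|A|,|B|\in\{2,4\}$.

If $|A|=|B|=4$, it consists of one LL edge, one RR edge and two through-vertices, by the count in the proof of Lemma~\ref{lem:rare}. Replace it by two consecutive planes, the first containing the LL edge and the second the RR edge, with the two through-strands straight. This is an isotopy: the LL edge is pushed to the left and the RR edge to the right. It creates a 2-section.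

If $|A|=2$ or $|B|=2$, the LL path, respectively the RR path, uses up all left, respectively right, ends. So every component of the hinge is LL or RR. Pushing the LL paths left and the RR paths right, we see that a plane splits $L$: excluded.

Each replacement reduces the number of hinges containing both types, so after finitely many there is none.

\smallskip\emph{Step 3: the ends.} All components of the first hinge are RR paths, and there are one or two. If there are two, $\beta_1$ and $\beta_2$, put $\beta_1$ in a new plane to the left and run its two ends straight through the plane of $\beta_2$. This is an isotopy; the new first section is a 2-section, and the second hinge has components RR, LR, LR. Do the same at the right end, with LL in place of RR.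

\smallskip\emph{The resulting pieces.} The start and end pieces are single planes with one path; their closures are $0_1$. A one-plane middle piece has two components and not LL, RR. So it is LR, LR and trivial. Any other middle piece $\nu$ has interior sections of size $4$. Since LL and RR do not occur in the same hinge, counting ends gives all its hinges. The first, from size $2$ to $4$, has components RR, LR, LR. The following ones, from $4$ to $4$, have equally many LL and RR paths, hence only LR. The last, from $4$ to $2$, has LL, LR, LR. The paths of one hinge have disjoint projections to the $yz$-plane, so they can be tilted: LR paths become monotone in $x$, the RR path gets one minimum and the LL path one maximum. With the two closing arcs, $\hat\nu$ has exactly two minima and two maxima in $x$, and it is non-split by (S1). If it has two components, each has one minimum and one maximum and is an unknot, so $\hat\nu$ is prime by (S2). If it is a knot, its bridge number (the least number of maxima of a representative) is $1$, and it is $0_1$; or it is $2$, and $\hat\nu$ is prime by Schubert's formula $b(K_1\#K_2)=b(K_1)+b(K_2)-1$ \cite{Schubert}, as only the unknot has bridge number $1$.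

So each nontrivial middle piece has a prime closure, and $L$ is the connected sum of exactly $t$ prime links, where $t$ is the number of nontrivial middle pieces. By uniqueness of the prime decomposition $t=f_L$. Orienting the components, we obtain an element of $\mathcal A_{L,f_L}$.
\end{proof}

Propositions~\ref{prop:asym} and \ref{prop:separate} give, for every non-split $L$ that embeds in $\mathbb T_{2,1}$,
\[
p_{\mathbb T_{2,1},n}(L)=A_L\,n^{f_L}\,(\mu_{\mathbb T_{2,1},0_1})^n(1+o(1)),\qquad A_L>0,
\]
which is the full conjecture for $\mathbb T_{2,1}$. With Sections~\ref{sec:links} and \ref{sec:gadgets} this completes the proof of Theorem~\ref{thm:main}.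

\section{Lower bounds}\label{sec:lower}

We prove Theorem~\ref{thm:spiders}(B). The upper bound for caterpillars is Theorem~\ref{thm:upper} with $D(\Gamma)=r-1=f$. For the lower bounds we realize the arrangement of Figure~\ref{fig:spider}: long unknots, joined by gadgets that add a component or pass on from one long component to the next.

\subsection{Three gadgets}
A gadget occupies consecutive planes. Two strands enter its first plane at the ends of a grid edge, the \emph{entry edge}, and two strands leave its last plane at the ends of a grid edge, the \emph{exit edge}. Its closure is obtained by closing both sides by straight arcs over these edges. We use the following gadgets, with the notation of Section~\ref{sec:gadgets}. The first and third lie in $\mathbb T_{2,1}$, the second in $\mathbb T_{2,2}$ or $\mathbb T_{3,1}$. The first two enter and exit at $10$--$20$.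
\begin{itemize}
\item $\mathsf R$: steps 1--5, the death of $\alpha,\alpha'$ along $10$--$11$, then $v:01\to11\to10$. By Section~\ref{sec:gadgets} its closure consists of an unknotted through-component and a meridian of it.
\item $\mathsf A_m$: the gadget of Section~\ref{sec:gadgets} with $m$ blocks. Its closure is obtained from an unknotted through-component by adding a meridian $a$ of it and then $m$ meridians of $a$.
\item $\mathsf H$: entry at $p=00$, $q=01$, and then the steps
\begin{center}
\begin{tabular}{r|l|l}
step & & others\\\hline
1 & birth $a=10$, $a'=20$ & 00, 01\\
2 & $q:01\to11\to21$ & 00, 10, 20\\
3 & $a:10\to11\to01$ & 00, 21, 20\\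
4 & $p:00\to10$ & 21, 01, 20\\
5 & $q:21\to11$ & 10, 01, 20\\
6 & death $p,q$ (10--11) & 01, 20\\
7 & $a:01\to11\to21$ & 20
\end{tabular}
\end{center}
with exit at $a=21$, $a'=20$. Steps 2--6 are steps 2--5 of Section~\ref{sec:gadgets} and the death there, with $(p,q)$, $(a,a')$ in the roles of $(\alpha,\alpha')$, $(v,v')$. The segment $pq$ rests on $00$--$01$ during the birth of $a,a'$ along $10$--$20$. So the disc computation of Section~\ref{sec:gadgets} applies, and the component $(p,q)$ of the closure bounds a disc met once by the component $(a,a')$. The latter has one minimum and one maximum, so it is an unknot. Hence the closure is a Hopf link: the entering component ends and a new one, linked to it, continues.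
\end{itemize}

\subsection{Stringing}
Let $g_1,\dots,g_d$ be a sequence of gadgets and $U_0,\dots,U_d$ anchored unknots with $n_i>N$ edges; then each $U_i$ has span at least $1$. Open $U_i$ at the first edge of its first plane (if $i>0$) and at the first edge of its last plane (if $i<d$), and join $U_0,g_1,U_1,\dots,g_d,U_d$ in this order by the strips of Section~\ref{sec:full}, which end at the opened edges and at the entry and exit edges. For $0<i<d$ the opened $U_i$ consists of two arcs, both running from left to right.

Cut each strip at one section, closing by the segment in which this section meets the strip disc. Across the strip discs, the parts so obtained have the closures $U_i$ and those of the gadgets. Reading from the left, keep track of the link closed so far and of its \emph{current} component, the one containing the closing arc. The unknot $U_i$ changes nothing. By (S3), $\mathsf R$ adds a meridian of the current component; $\mathsf A_m$ adds a meridian of it and $m$ meridians of that meridian; $\mathsf H$ adds a meridian of the current component, which becomes the new current component. So the result is $L_\Gamma$ for the corresponding tree $\Gamma$.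

\emph{Choice of gadgets.} For a caterpillar take a path $Q$ such that all components of $\Gamma-Q$ are single vertices. Let the current component run through $Q$, using $|Q|-1$ gadgets $\mathsf H$, and use one gadget $\mathsf R$ for each vertex outside $Q$ while its neighbor is the current component. Then $d=r-1=f$. For $S_{k,m}$ use
\[
\mathsf H,\ \mathsf R^{m-1},\ \mathsf H,\ \mathsf A_m^{k-2},\ \mathsf H,\ \mathsf R^{m-1},\ \mathsf H,
\]
with current components $b,a,v,a',b'$ in turn, where $b,b'$ are leaves attached to two neighbors $a,a'$ of $v$. Here $d=4+2(m-1)+(k-2)=2m+k$. In both cases the result has $n=\sum n_i+c'$ edges, with a constant $c'$, which is even because $n$ and the $n_i$ are.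

\subsection{Multiplicity}
Fix the sequence of gadgets, and for each gadget the vertices of $\Gamma$ whose components it introduces. We show that an embedding obtained in this way, together with the assignment of its components to the vertices of $\Gamma$ (at most $r!$ possibilities), determines all $U_i$.

The first plane of a gadget is the leftmost plane of its ring $\alpha,\alpha'$ (for $\mathsf R$), of its component $a$ (for $\mathsf A_m$), or of its new component (for $\mathsf H$, since all of that component lies in or to the right of the plane of its birth). So all gadget positions are known. Let $0<i<d$. The stretch between $g_i$ and $g_{i+1}$ contains two strips with $2K$ edges each and $n_i-2$ edges of $U_i$; so $n_i$ is known. The number of edges of this stretch in or to the right of plane $j$ is strictly decreasing in $j$, and it equals $n_i-2+2K$ exactly for the first plane of $U_i$, because the left strip has no in-plane edge there. Symmetrically the last plane of $U_i$ is determined. The ends of the deleted edges are the points where the $x$-edges of the adjoining strips arrive. So $U_i$ is determined. The cases $i=0$ and $i=d$ are the same, with one strip and one deleted edge.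

Hence, if $p_n(0_1)\ge c_0\mu^n$ for all large even $n$, then for large even $n$
\[
p_n(L_\Gamma)\ \ge\ \frac1{r!}\sum_{n_0+\dots+n_d=n-c'}\ \prod_{i=0}^dp_{n_i}(0_1)\ \ge\ c\,n^d\mu^n ,
\]
where the sum is over sufficiently large even $n_i$, of which there are at least $c\,n^d$ choices. This proves Theorem~\ref{thm:spiders}(B). \qed

\begin{thebibliography}{9}
\bibitem{BIAEVSS}
Nicholas R. Beaton, Kai Ishihara, Mahshid Atapour, Jeremy W. Eng, Mariel Vazquez, Koya Shimokawa, and Christine E. Soteros,
\emph{Entanglement statistics of polymers in a lattice tube and unknotting of 4-plats},
arXiv:2204.06186 (2022).
\bibitem{Hashizume}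
Y. Hashizume, Osaka Math. J. 10 (1958), 283--300.
\bibitem{Schubert}
Schubert, Math. Z. 61 (1954).
\end{thebibliography}

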